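\title{A finite group is solvable if and only if its largest quotient $B$-group is solvable}

\begin{abstract}
To a finite group $G$ and a normal subgroup $N$ one attaches a rational number
$m_{G,N}$, the scalar by which deflation to $G/N$ acts on the top primitive
idempotent of the rational Burnside algebra of $G$. These numbers define the
$B$-groups and the largest quotient $\beta(G)$ of $G$ that is a $B$-group. We
prove that $\beta(G)$ is solvable if and only if $G$ is solvable. The proof
expresses a count of orbits through fixed-point counts, using Sylow's theorem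
and induction; it does not use the classification of finite simple groups. The
same argument produces biset subfunctors of the Burnside functor and determines
the formations of solvable groups whose membership can be read off from
$\beta(G)$.
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. Let $G$ be a group and let $\mu$ be the
M\"obius function of the poset of subgroups of $G$; thus $\mu(G,G)=1$ and
$\sum_{H\le X\le G}\mu(X,G)=0$ for every proper subgroup $H<G$. For a normal
subgroup $N\trianglelefteq G$ put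
\begin{equation}\label{eq:m}
m_{G,N}=\frac1{|G|}\sum_{\substack{X\le G\\ XN=G}}|X|\,\mu(X,G).
\end{equation}
The group $G$ is a \emph{$B$-group} if $m_{G,N}=0$ for every normal subgroup
$N\ne1$. We use the following theorem of Bouc. Let $N$ be maximal among the
normal subgroups of $G$ with $m_{G,N}\ne0$; such $N$ exist because $m_{G,1}=1$.
Then $G/N$ is a $B$-group whose isomorphism class does not depend on the choice
of $N$. It is the largest quotient of $G$ that is a $B$-group, and it is denoted
$\beta(G)$.

The number $m_{G,N}$ has a concrete meaning. The rational Burnside algebra of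
$G$ contains an idempotent $e_G$ that restricts to zero on every proper
subgroup, and passing from $G$-sets to their sets of $N$-orbits sends $e_G$ to
$m_{G,N}\,e_{G/N}$ (Lemma~\ref{lem:def}). So $\beta(G)$ is a minimal quotient of
$G$ on which $e_G$ survives, and it is natural to ask how much of $G$ this
quotient remembers. It remembers whether $G$ is cyclic, since $\beta(G)=1$
exactly for cyclic $G$. It forgets whether $G$ is abelian, since
$\beta(Q_8)\cong C_2\times C_2$. A nonabelian simple group is its own $\beta$
(Example~\ref{ex:small}). These cases are consistent with the following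
conjecture, taken from the paper of Xu and Zhang \cite{XZ}:
\begin{quote}
\emph{for a finite group $G$, the group $\beta(G)$ is solvable if and only if
$G$ is solvable.}
\end{quote}
One direction holds because $\beta(G)$ is a quotient of $G$. For the other, one
might hope that $m_{G,N}\neq0$ forces $N$ to be solvable. This is false:
$m_{G,N}=-2$ for $G=A_5\times A_5$ and $N=1\times A_5$ (Example~\ref{ex:A5}). A
nonabelian chief factor can therefore be lost in passing to $\beta(G)$, and a
proof has to use the solvability of the quotient $G/N$. We prove the conjecture.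

\begin{theorem}\label{thm:solv}
Let $G$ be a finite group. Then $\beta(G)$ is solvable if and only if $G$ is
solvable. More precisely, if $G$ is not solvable and $N\trianglelefteq G$ has
solvable quotient $G/N$, then $m_{G,N}=0$.
\end{theorem}

The proof builds a solvable group from a cyclic group at the top by adding one
normal $p$-subgroup at a time, and it gives a statement for each way of doing
so. For a finite sequence $\sigma$ of primes define a class $\mathcal C_\sigma$
of groups recursively: $\mathcal C_{()}$ is the class of cyclic groups, and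
$L\in\mathcal C_{(p,\sigma')}$ if and only if $L$ has a normal $p$-subgroup $H$,
possibly trivial, with $L/H\in\mathcal C_{\sigma'}$. The union of these classes
is the class of solvable groups (Lemma~\ref{lem:classes}).

\begin{theorem}\label{thm:sigma}
Let $\sigma$ be a finite sequence of primes and $N\trianglelefteq G$. If
$m_{G,N}\ne0$ and $G/N\in\mathcal C_\sigma$, then $G\in\mathcal C_\sigma$.
Hence $G\in\mathcal C_\sigma$ if and only if $\beta(G)\in\mathcal C_\sigma$.
\end{theorem}

Two complements are not needed for the conjecture. The first concerns the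
Burnside functor $\mathbb QB$; the terms are recalled in
Section~\ref{sec:biset}.

\begin{theorem}\label{thm:functor}
For every $\sigma$, the kernel of restriction to the subgroups in
$\mathcal C_\sigma$ is a biset subfunctor of $\mathbb QB$. So is the kernel of
restriction to the solvable subgroups.
\end{theorem}

The second describes which properties of solvable groups $\beta$ detects. A
\emph{formation} is a class $\mathfrak F$ of groups, closed under isomorphism
and quotients, such that $G/M\in\mathfrak F$ and $G/N\in\mathfrak F$ imply
$G/(M\cap N)\in\mathfrak F$. It is \emph{saturated} if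
$G/\Phi(G)\in\mathfrak F$ implies $G\in\mathfrak F$, where the Frattini subgroup
$\Phi(G)$ is the intersection of the maximal subgroups of $G$.

\begin{theorem}\label{thm:form}
Let $\mathfrak F$ be a nonempty formation of solvable groups. The equivalence
``$G\in\mathfrak F\iff\beta(G)\in\mathfrak F$'' holds for all finite groups $G$
if and only if $\mathfrak F$ is saturated and contains $C_p$ for every prime
$p$.
\end{theorem}

The method is as follows. Section~\ref{sec:burnside} shows that $m_{G,N}$ is the
coefficient of the fixed-point count $|\Omega^G|$ when the number of $G$-orbits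
on which $N$ is transitive is written in terms of the counts $|\Omega^L|$,
$L\le G$. The key result, Proposition~\ref{prop:main}, says that only subgroups
$L\in\mathcal C_\sigma$ occur when $G/N\in\mathcal C_\sigma$. For cyclic $G/N$
this is an averaging formula (Section~\ref{sec:cyclic}); each further prime is
handled by sorting orbits according to Sylow subgroups of stabilizers
(Sections~\ref{sec:sylow} and~\ref{sec:induction}).

\section{The numbers $m_{G,N}$ as orbit counts}\label{sec:burnside}

\subsection*{Marks and the idempotent $e_G$}
The rational Burnside algebra $\mathbb QB(G)$ is the $\mathbb Q$-vector space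
with basis the isomorphism classes $[G/X]$ of transitive $G$-sets, one for each
conjugacy class of subgroups $X\le G$. A finite $G$-set $\Omega$ is identified
with the sum of the classes of its orbits, and the product is induced by the
cartesian product. A function or construction on finite $G$-sets that respects
isomorphisms and disjoint unions extends uniquely to a linear map on
$\mathbb QB(G)$; all linear maps below are defined in this way. We write $G_x$
for the stabilizer of a point $x$, and $A_x=A\cap G_x$ for $A\le G$.

For $L\le G$ the \emph{mark} $\phi_L\colon\mathbb QB(G)\to\mathbb Q$ is the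
linear extension of $\Omega\mapsto|\Omega^L|$, the number of points fixed by
$L$. It depends only on the conjugacy class of $L$. We have
\begin{equation}\label{eq:markGX}
|(G/X)^L|=\frac1{|X|}\,\#\{g\in G: g^{-1}Lg\le X\},
\end{equation}
which is nonzero exactly when $L$ is conjugate to a subgroup of $X$. If the
classes of subgroups are listed by increasing order, the matrix of the numbers
\eqref{eq:markGX} is triangular with nonzero diagonal. Hence \emph{the marks
$\phi_L$, one for each conjugacy class, form a basis of the dual space of
$\mathbb QB(G)$}; in particular an element all of whose marks vanish is zero.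
Put
\[
e_G=\frac1{|G|}\sum_{X\le G}|X|\,\mu(X,G)\,[G/X].
\]
By \eqref{eq:markGX},
\[
\phi_L(e_G)=\frac1{|G|}\sum_{g\in G}\ \sum_{g^{-1}Lg\le X\le G}\mu(X,G)
=\begin{cases}1&\text{if }L=G,\\ 0&\text{if }L<G.\end{cases}
\]
Marks are multiplicative, so they identify $\mathbb QB(G)$ with a product of
copies of $\mathbb Q$, and $e_G$ is the primitive idempotent indexed by $G$.

\subsection*{Restriction, deflation and the functional $\lambda_{G,N}$}
For $J\le G$, restriction $\operatorname{Res}^G_J$ regards a $G$-set as a
$J$-set; it satisfies $\phi_L(\operatorname{Res}^G_Ju)=\phi_L(u)$ for $L\le J$.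
For $N\trianglelefteq G$, deflation $\operatorname{Def}^G_{G/N}$ sends a
$G$-set $\Omega$ to the $G/N$-set $N\backslash\Omega$ of $N$-orbits. Define a
linear map $\lambda_{G,N}\colon\mathbb QB(G)\to\mathbb Q$ by
\[
\lambda_{G,N}(\Omega)=\#\{\,G\text{-orbits }Gx\subseteq\Omega : G_xN=G\,\}.
\]
The condition $G_xN=G$ says that $N$ is transitive on $Gx$, that is, $Gx=Nx$,
and this holds exactly when the $N$-orbit $Nx$ is fixed by $G$. So
$\lambda_{G,N}(\Omega)=|(N\backslash\Omega)^G|$. Applied to a subgroup $J$ with
$N\le J\le G$, this gives
\begin{equation}\label{eq:defmark}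
\phi_{J/N}\bigl(\operatorname{Def}^G_{G/N}u\bigr)
=\lambda_{J,N}\bigl(\operatorname{Res}^G_Ju\bigr)\qquad(u\in\mathbb QB(G)).
\end{equation}

\begin{lemma}\label{lem:def}
Let $N\trianglelefteq G$.
\begin{enumerate}
\item[(a)] $\lambda_{G,N}(e_G)=m_{G,N}$. Thus $m_{G,N}$ is the coefficient of
$\phi_G$ when $\lambda_{G,N}$ is written in the basis of marks.
\item[(b)] $\operatorname{Def}^G_{G/N}e_G=m_{G,N}\,e_{G/N}$.
\item[(c)] If $M\trianglelefteq G$ and $N\le M$, then
$m_{G,M}=m_{G,N}\,m_{G/N,M/N}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The value $\lambda_{G,N}([G/X])$ is $1$ if $XN=G$ and $0$ otherwise, so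
$\lambda_{G,N}(e_G)$ is the sum \eqref{eq:m}. If
$\lambda_{G,N}=\sum_Lc_L\phi_L$, evaluation at $e_G$ gives $c_G$.

(b) For $J<G$ all marks of $\operatorname{Res}^G_Je_G$ vanish, so
$\operatorname{Res}^G_Je_G=0$. By \eqref{eq:defmark} and (a), the mark of
$\operatorname{Def}^G_{G/N}e_G$ at $J/N$ is $0$ for $J<G$ and $m_{G,N}$ for
$J=G$. These are the marks of $m_{G,N}\,e_{G/N}$.

(c) The $M$-orbits on $\Omega$ are the $M/N$-orbits on $N\backslash\Omega$, so
$\operatorname{Def}^G_{G/M}=\operatorname{Def}^{G/N}_{G/M}
\operatorname{Def}^G_{G/N}$. Apply both sides to $e_G$ and use (b).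
\end{proof}

\subsection*{First values}
Recall M\"obius inversion: if $f(X)=\sum_{Y\le X}h(Y)$ for all $X\le G$, then
$h(G)=\sum_{X\le G}\mu(X,G)f(X)$.

\begin{lemma}\label{lem:values}
\begin{enumerate}
\item[(a)] $m_{G,G}=\#\{g\in G:\langle g\rangle=G\}/|G|$. So $m_{G,G}\ne0$ if
and only if $G$ is cyclic.
\item[(b)] $m_{G,\Phi(G)}=1$.
\item[(c)] If $N$ is an abelian minimal normal subgroup of $G$ with exactly $c$
complements, then $m_{G,N}=1-c/|N|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $h(Y)$ be the number of elements that generate $Y$. Then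
$|X|=\sum_{Y\le X}h(Y)$, so $h(G)=\sum_{X\le G}|X|\,\mu(X,G)=|G|\,m_{G,G}$.

(b) A proper subgroup $X$ lies in a maximal subgroup, which also contains
$X\Phi(G)$. So $X=G$ is the only term in \eqref{eq:m}.

(c) Let $XN=G$. Then $X\cap N$ is normalized by $X$ and by the abelian group
$N$, hence by $G$, so $X\cap N$ is $N$ or $1$: either $X=G$, or $X$ is a
complement of $N$, of order $|G|/|N|$. A proper subgroup containing a complement
$X$ is again a complement, so it equals $X$. Thus complements are maximal
subgroups, $\mu(X,G)=-1$ for each of them, and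
$m_{G,N}=\bigl(|G|-c\,|G|/|N|\bigr)/|G|$.
\end{proof}

\begin{example}\label{ex:small}
We have $\beta(G)=1$ if and only if $m_{G,G}\ne0$, that is, if and only if $G$
is cyclic. A nonabelian simple group $G$ is a $B$-group, because $m_{G,G}=0$. In
$C_p\times C_p$ each subgroup of order $p$ has $p$ complements, and in $S_3$ the
subgroup $C_3$ has $3$ complements; by Lemma~\ref{lem:values}(a),(c) both groups
are $B$-groups. For $G=Q_8$ the center $Z$ is $\Phi(G)$, so $m_{G,Z}=1$, while
$m_{G,M}=m_{G/Z,M/Z}=0$ for normal $M>Z$ because $G/Z\cong C_2\times C_2$ is a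
$B$-group. Hence $\beta(Q_8)\cong C_2\times C_2$.
\end{example}

\begin{example}\label{ex:A5}
Let $G=A_5\times A_5$ and $N=1\times A_5$. We show that $m_{G,N}=-2$. Fix
$k\ge2$ and a $k$-tuple $a=(a_1,\dots,a_k)$ that generates $A_5\cong G/N$. A
\emph{lift} is a tuple $((a_1,b_1),\dots,(a_k,b_k))$ with $b_i\in A_5$. A
subgroup $X\le G$ contains a lift if and only if $XN=G$, and then it contains
$|X\cap N|^k$ lifts. By M\"obius inversion, $\sum_{XN=G}|X\cap N|^k\mu(X,G)$ is
the number of lifts that generate $G$.

For a lift to generate $G$, the tuple $b=(b_1,\dots,b_k)$ must generate $A_5$.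
Assume it does, and let $Y$ be the subgroup generated by the lift. As in
Goursat's lemma, $Y\cap N$ is normal in $N$, because $Y$ projects onto the
second factor. So either $N\le Y$ and $Y=G$, or $Y\cap N=1$ and $Y$ is the graph
of an automorphism $\alpha$ of $A_5$ with $b=\alpha(a)$. Conversely, if
$b=\alpha(a)$, then $Y$ lies in the graph of $\alpha$. The group
$\operatorname{Aut}(A_5)$ has order $120$ and acts freely on generating tuples,
so exactly $120$ generating tuples $b$ are excluded. Counting the generating
$k$-tuples of $A_5$ by M\"obius inversion, we get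
\[
\sum_{XN=G}|X\cap N|^k\mu(X,G)=\sum_{Y\le A_5}|Y|^k\mu(Y,A_5)-120\cdot1^k
\qquad(k\ge2).
\]
Both sides are linear combinations of functions $k\mapsto r^k$ with $r$ a
positive integer. These functions are linearly independent on $k\ge2$ by the
Vandermonde determinant, so the coefficients agree and the identity also holds
for $k=1$. There the sum over $Y$ equals $60\,m_{A_5,A_5}=0$. Since
$|X|/|G|=|X\cap N|/|N|$ when $XN=G$, we obtain $m_{G,N}=-120/60=-2$. As
$m_{G,G}=0$ and $N$ is a maximal normal subgroup, $\beta(A_5\times A_5)\cong
A_5$.
\end{example}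

\section{The classes $\mathcal C_\sigma$ and the key proposition}\label{sec:classes}

Write $O_p(L)$ for the largest normal $p$-subgroup of $L$.

\begin{lemma}\label{lem:classes}
\begin{enumerate}
\item[(a)] Each $\mathcal C_\sigma$ is closed under isomorphism, quotients and
subgroups.
\item[(b)] $\mathcal C_{\sigma'}\subseteq\mathcal C_{(p,\sigma')}$.
\item[(c)] If $H$ is a normal $p$-subgroup of $L$ and
$L/H\in\mathcal C_{(p,\sigma')}$, then $L\in\mathcal C_{(p,\sigma')}$.
\item[(d)] A group is solvable if and only if it lies in some
$\mathcal C_\sigma$.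
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on the length of $\sigma$; the class of cyclic groups has these
properties. Let $H$ be a normal $p$-subgroup of $L$ with
$L/H\in\mathcal C_{\sigma'}$. For $M\trianglelefteq L$, the group $HM/M$ is a
normal $p$-subgroup of $L/M$ with quotient $L/HM$, a quotient of $L/H$. For
$S\le L$, the group $S\cap H$ is a normal $p$-subgroup of $S$ with quotient
$S/(S\cap H)\cong SH/H$, a subgroup of $L/H$.

(b) Take $H=1$ in the definition.

(c) Let $M/H$ be a normal $p$-subgroup of $L/H$ with
$L/M\in\mathcal C_{\sigma'}$. Then $M$ is a normal $p$-subgroup of $L$.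

(d) Groups in $\mathcal C_\sigma$ are solvable by induction on the length of
$\sigma$, since $p$-groups are solvable. Conversely, let $L$ be solvable and
induct on $|L|$. The trivial group is cyclic. If $L\ne1$, a minimal normal
subgroup $H$ is a $p$-group for some prime $p$, and $L/H\in\mathcal C_{\sigma'}$
for some $\sigma'$, so $L\in\mathcal C_{(p,\sigma')}$.
\end{proof}

By (a), $L\in\mathcal C_{(p,\sigma')}$ if and only if
$L/O_p(L)\in\mathcal C_{\sigma'}$. For example, $S_3$ lies in
$\mathcal C_{(3)}$ but not in $\mathcal C_{(2)}$, and $S_4$ lies in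
$\mathcal C_{(2,3)}$ but not in $\mathcal C_{(3,2)}$. Put
\[
K_\sigma(G)=\{u\in\mathbb QB(G):\ \phi_L(u)=0\text{ for all }L\le G
\text{ with }L\in\mathcal C_\sigma\}.
\]

\begin{proposition}\label{prop:main}
If $N\trianglelefteq G$ and $G/N\in\mathcal C_\sigma$, then $\lambda_{G,N}$
vanishes on $K_\sigma(G)$.
\end{proposition}

Equivalently, $\lambda_{G,N}$ is a rational linear combination of the marks
$\phi_L$ with $L\in\mathcal C_\sigma$. Nothing is assumed about $N$. The proof
occupies Sections~\ref{sec:cyclic}--\ref{sec:induction}; the first two theorems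
follow at once.

\begin{proof}[Proof of Theorem~\ref{thm:sigma}]
Let $G/N\in\mathcal C_\sigma$ and suppose $G\notin\mathcal C_\sigma$. Then every
subgroup $L\in\mathcal C_\sigma$ of $G$ is proper, so $e_G\in K_\sigma(G)$, and
$m_{G,N}=\lambda_{G,N}(e_G)=0$ by Proposition~\ref{prop:main}. This proves the
first statement. For the second, write $\beta(G)\cong G/N$ with $m_{G,N}\ne0$.
If $\beta(G)\in\mathcal C_\sigma$, then $G\in\mathcal C_\sigma$ by the first
statement; the converse holds because $\mathcal C_\sigma$ is closed under
quotients.
\end{proof}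

\begin{proof}[Proof of Theorem~\ref{thm:solv}]
Let $G/N$ be solvable and $m_{G,N}\ne0$. By Lemma~\ref{lem:classes}(d),
$G/N\in\mathcal C_\sigma$ for some $\sigma$. Then $G\in\mathcal C_\sigma$ by
Theorem~\ref{thm:sigma}, so $G$ is solvable. This is the second statement.
Applied to $N$ with $G/N\cong\beta(G)$ and $m_{G,N}\ne0$, it shows that $G$ is
solvable if $\beta(G)$ is. Conversely, $\beta(G)$ is a quotient of $G$.
\end{proof}

\section{Cyclic quotients}\label{sec:cyclic}

When $G/N$ is cyclic, an $N$-orbit is fixed by $G$ as soon as it is fixed by one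
generator, and fixed orbits can be counted by averaging over a coset.

\begin{lemma}\label{lem:cyclic}
If $G/N=\langle gN\rangle$, then
$\displaystyle\lambda_{G,N}=\frac1{|N|}\sum_{n\in N}\phi_{\langle gn\rangle}$.
\end{lemma}

\begin{proof}
Let $\Omega$ be a $G$-set and count the pairs $(n,x)\in N\times\Omega$ with
$gnx=x$, that is, $nx=g^{-1}x$. For fixed $x$ the set of such $n$ is empty
unless $g^{-1}x\in Nx$, and then it is a coset of $N_x$. The condition
$g^{-1}x\in Nx$ says that the $N$-orbit of $x$ is fixed by $gN$, hence by
$G/N$. Each fixed orbit $Nx$ contributes $|Nx|\,|N_x|=|N|$ pairs. So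
$\sum_{n\in N}|\Omega^{\langle gn\rangle}|=|N|\cdot|(N\backslash\Omega)^G|
=|N|\,\lambda_{G,N}(\Omega)$.
\end{proof}

This is Proposition~\ref{prop:main} for the empty sequence. For $N=G$ and $g=1$
it is the orbit-counting formula: the number of orbits is the average number of
fixed points of an element.

The argument does not extend to two generators. If
$G/N=\langle g_1N,g_2N\rangle$, the same count gives
\[
\sum_{n_1,n_2\in N}|\Omega^{\langle g_1n_1,\,g_2n_2\rangle}|
=|N|\sum_{Nx\in(N\backslash\Omega)^G}|N_x| .
\]
The orbits now carry the unwanted weights $|N_x|$, and the subgroups on the left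
are not controlled by $G/N$: for $G=S_3\times C_2$ and $N=C_3$, some of them
equal $G$. A different device is needed to pass from a quotient $G/A$ to a
larger quotient $G/N$ with $A/N$ a $p$-group.

\section{Sorting orbits by Sylow subgroups}\label{sec:sylow}

Let $N\le A$ be normal subgroups of $G$ with $A/N$ a $p$-group. The orbits
counted by $\lambda_{G,N}$ are among those counted by $\lambda_{G,A}$, and we
shall see that whether an orbit $Gx$ is among them can be decided from a Sylow
$p$-subgroup of $A_x$. So we split the orbits according to this Sylow subgroup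
and count each part separately. The first lemma transfers the count of one part
to a smaller group. On a first reading one may take $A=G$.

Let $A\trianglelefteq G$, let $p$ be a prime and $\Omega$ a finite $G$-set. The
Sylow $p$-subgroups of $A_x$ are conjugate in $A_x$, and $A_{gx}=gA_xg^{-1}$
because $A$ is normal. So the $G$-conjugacy class $[H]$ of a Sylow $p$-subgroup
$H$ of $A_x$ depends only on the orbit $Gx$; we call it the \emph{type} of the
orbit. For $H\le G$ the group $N_G(H)/H$ acts on $\Omega^H$.

\begin{lemma}\label{lem:type}
Let $H$ be a $p$-subgroup of $A$ and let $E_H$ be the set of $x\in\Omega$ such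
that $H$ is a Sylow $p$-subgroup of $A_x$.
\begin{enumerate}
\item[(a)] $E_H$ consists of the points $x\in\Omega^H$ whose stabilizer in
$N_A(H)/H$ has order prime to $p$.
\item[(b)] $E_H$ is stable under $N_G(H)$, and
$\mathcal O\mapsto\mathcal O\cap E_H$ is a bijection from the $G$-orbits of type
$[H]$ onto the $N_G(H)$-orbits on $E_H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in\Omega^H$ we have $H\le A_x$, and the stabilizer of $x$ in
$N_A(H)/H$ is $N_{A_x}(H)/H$. If $H$ is Sylow in $A_x$, it is Sylow in
$N_{A_x}(H)$. If not, $H<P$ for a $p$-subgroup $P$ of $A_x$, and $H<N_P(H)$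
because a proper subgroup of a $p$-group is properly contained in its
normalizer; then $p$ divides $|N_{A_x}(H)/H|$.

(b) Stability follows from $A_{gx}=gA_xg^{-1}$. If $g^{-1}Hg$ is Sylow in $A_x$,
then $H$ is Sylow in $A_{gx}$; so an orbit meets $E_H$ if and only if it has
type $[H]$. It remains to see that two points $x,gx\in E_H$ lie in one
$N_G(H)$-orbit. Both $H$ and $g^{-1}Hg$ are Sylow $p$-subgroups of $A_x$, so
$g^{-1}Hg=aHa^{-1}$ for some $a\in A_x$. Then $ga\in N_G(H)$ and $(ga)x=gx$.
\end{proof}

\begin{example}\label{ex:S3V}
Let $V=C_2\times C_2$, $G=S_3\times V$ and $N=S_3\times1$. Then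
$G/N\cong V\in\mathcal C_{(2)}$ is not cyclic, and $G\notin\mathcal C_{(2)}$
because $G/O_2(G)\cong S_3$. We compute $\lambda_{G,N}$, taking $A=G$ and $p=2$.
Let $T\le S_3$ have order $2$, let $C\le S_3$ have order $3$, and put
$P=T\times V$. For a group $\Gamma$ acting on a set $\Delta$, let
$o_\Gamma(\Delta)$ be the number of orbits with stabilizers of odd order.

\emph{Selecting the types.} Since $G/N$ is a $2$-group, $G_xN=G$ holds if and
only if $HN=G$ for a Sylow $2$-subgroup $H$ of $G_x$. By
Lemma~\ref{lem:type},
$\lambda_{G,N}(\Omega)=\sum_Ho_{N_G(H)/H}(\Omega^H)$, where $H$ runs over the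
classes of $2$-subgroups with $HN=G$. If $|H\cap N|=2$, then $|H|=8$ and $H$ is
conjugate to $P$, with $N_G(P)=P$. If $H\cap N=1$, then $H$ is the graph of a
homomorphism $\theta\colon V\to S_3$. The trivial $\theta$ gives $H=V$, with
$N_G(V)/V\cong S_3$. A nontrivial $\theta$ has image $T$ after conjugation and
is then determined by its kernel $H\cap V$; this gives three classes
$H_1,H_2,H_3$, each with normalizer $C_{S_3}(T)\times V=P$.

\emph{Computing each term.} The term for $P$ is $|\Omega^P|$. The term for
$H_i$ counts the free orbits of $P/H_i\cong C_2$, so it is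
$\frac12(|\Omega^{H_i}|-|\Omega^P|)$. The term for $V$ is $o_{S_3}(\Delta)$ with
$\Delta=\Omega^V$, and here is the main step: we count \emph{all} orbits of
$S_3$ on $\Delta$ in two ways. Lemma~\ref{lem:cyclic} gives
$\frac16(|\Delta|+3|\Delta^T|+2|\Delta^C|)$. Sorting by type gives
$o_{S_3}(\Delta)$ for type $[1]$ plus $|\Delta^T|$ for type $[T]$, since
$N_{S_3}(T)/T=1$. Solving for the unknown term,
\[
o_{S_3}(\Delta)=\tfrac16\bigl(|\Delta|-3|\Delta^T|+2|\Delta^C|\bigr)
=\tfrac16\bigl(|\Omega^V|-3|\Omega^P|+2|\Omega^{C\times V}|\bigr).
\]
The coefficient of $|\Omega^P|$ in the total is $1-\frac32-\frac12=-1$, so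
\[
\lambda_{G,N}=\tfrac16\phi_V+\tfrac13\phi_{C\times V}
+\tfrac12(\phi_{H_1}+\phi_{H_2}+\phi_{H_3})-\phi_P .
\]
(On a point both sides equal $1$.) Every subgroup that occurs is a normal
$2$-subgroup extended by a cyclic group. The mark $\phi_G$ does not occur, so
$m_{G,N}=0$.
\end{example}

The example uses two decompositions: a partial sum over the types with $HN=G$,
which computes the quantity we want, and a full sum over all types, whose value
is already known and which is solved for the term $H=1$. For general $A$ we must
also carry the condition $G_xA=G$ through the bijection of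
Lemma~\ref{lem:type}; the Frattini argument does this. Recall that it states: if
$H$ is a Sylow subgroup of $D\trianglelefteq\Gamma$, then
$\Gamma=D\,N_\Gamma(H)$. Recall also Dedekind's law: $(YZ)\cap W=Y(Z\cap W)$ for
subgroups with $Y\le W$.

The general form of $o_\Gamma$ is the linear map
$\lambda^{p'}_{G,A}\colon\mathbb QB(G)\to\mathbb Q$ given by
\[
\lambda^{p'}_{G,A}(\Omega)=\#\{\,Gx\subseteq\Omega:\ G_xA=G,\ p\nmid|A_x|\,\}.
\]
For $H\le G$ let
$\operatorname{Br}_H\colon\mathbb QB(G)\to\mathbb QB(N_G(H)/H)$ be the linear
map induced by $\Omega\mapsto\Omega^H$. Since $(\Omega^H)^{L/H}=\Omega^L$,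
\begin{equation}\label{eq:Br}
\phi_{L/H}(\operatorname{Br}_Hu)=\phi_L(u)\qquad(H\le L\le N_G(H)).
\end{equation}

\begin{lemma}\label{lem:sort}
Let $A\trianglelefteq G$, let $p$ be a prime, and let $\mathcal P$ be a set of
representatives of the $G$-classes of $p$-subgroups $H\le A$ with
$A\,N_G(H)=G$. For $H\in\mathcal P$ and $u\in\mathbb QB(G)$ put
\[
\tau_H(u)=\lambda^{p'}_{N_G(H)/H,\;N_A(H)/H}(\operatorname{Br}_Hu).
\]
\begin{enumerate}
\item[(a)] For $H\in\mathcal P$, the quotient of $N_G(H)/H$ by $N_A(H)/H$ is
isomorphic to $G/A$.
\item[(b)] $\lambda_{G,A}=\sum_{H\in\mathcal P}\tau_H$. Here $1\in\mathcal P$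
and $\tau_1=\lambda^{p'}_{G,A}$.
\item[(c)] If $N\trianglelefteq G$, $N\le A$ and $A/N$ is a $p$-group, then
$\lambda_{G,N}=\sum_{H\in\mathcal P,\ HN=A}\tau_H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) $N_G(H)/(N_G(H)\cap A)\cong N_G(H)A/A=G/A$.

(b) It suffices to evaluate on a $G$-set $\Omega$. Let $H$ be a $p$-subgroup of
$A$ and $x\in E_H$. Since $A_x\trianglelefteq G_x$, the Frattini argument gives
$G_x=A_xN_{G_x}(H)$, hence
\begin{equation}\label{eq:frattini}
G_xA=N_{G_x}(H)\,A .
\end{equation}
In particular $G_xA=G$ forces $A\,N_G(H)=G$, so the type of every orbit counted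
by $\lambda_{G,A}$ is represented in $\mathcal P$. It remains to show that, for
$H\in\mathcal P$,
\begin{equation}\label{eq:tau}
\tau_H(\Omega)=\#\{\,Gx\subseteq\Omega:\ G_xA=G,\ Gx\text{ has type }[H]\,\}.
\end{equation}
The stabilizer of $x\in\Omega^H$ in $N_G(H)/H$ is $N_{G_x}(H)/H$. So, by
Lemma~\ref{lem:type}(a), $\tau_H(\Omega)$ counts the $N_G(H)$-orbits of the
points $x\in E_H$ with $N_{G_x}(H)N_A(H)=N_G(H)$. By Lemma~\ref{lem:type}(b),
the right side of \eqref{eq:tau} counts the $N_G(H)$-orbits of the points
$x\in E_H$ with $G_xA=G$. The two conditions on $x\in E_H$ are equivalent. If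
$G_xA=G$, then $N_{G_x}(H)A=G$ by \eqref{eq:frattini}, and Dedekind's law gives
$N_G(H)=N_{G_x}(H)(A\cap N_G(H))=N_{G_x}(H)N_A(H)$. Conversely, if
$N_{G_x}(H)N_A(H)=N_G(H)$, then
$G_xA\supseteq N_{G_x}(H)N_A(H)A=N_G(H)A=G$, where the last equality uses
$H\in\mathcal P$.

(c) First, $G_xN=G$ if and only if $G_xA=G$ and $A_xN=A$. Indeed, if $G_xN=G$,
then $G_xA=G$, and $A=G_xN\cap A=A_xN$ by Dedekind's law. Conversely, $A_xN=A$
gives $A\le G_xN$, so $G_xN=G_xA=G$. Second, let $H$ be a Sylow $p$-subgroup of
$A_x$. Its image in $A_xN/N$ is a Sylow $p$-subgroup of a $p$-group, so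
$HN=A_xN$. Thus $A_xN=A$ means $HN=A$, a condition that depends only on $[H]$
because $N$ and $A$ are normal in $G$. So $\lambda_{G,N}(\Omega)$ counts the
orbits with $G_xA=G$ whose type $[H]$ satisfies $HN=A$, and \eqref{eq:tau}
finishes the proof.
\end{proof}

The hypothesis that $A/N$ is a $p$-group enters only through $HN=A_xN$, and (c)
fails without it: for $G=A=C_q$ with $q\ne p$ prime and $N=1$, the sum in (c) is
empty, while $\lambda_{G,1}=\phi_G\neq0$.

\section{The induction on primes}\label{sec:induction}

Lemma~\ref{lem:sort} replaces $u$ by $\operatorname{Br}_Hu$, and the recursion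
does this repeatedly with the same prime $p$. The vanishing condition must
survive each step, and this dictates the shape of $\mathcal C_{(p,\sigma')}$: it
has to absorb a normal $p$-subgroup at the bottom.

\begin{lemma}\label{lem:Br}
Let $\sigma=(p,\sigma')$ and let $H$ be a $p$-subgroup of $G$. Then
$\operatorname{Br}_H$ maps $K_\sigma(G)$ into $K_\sigma(N_G(H)/H)$.
\end{lemma}

\begin{proof}
Let $u\in K_\sigma(G)$ and let $L/H\in\mathcal C_\sigma$ be a subgroup of
$N_G(H)/H$. Since $H$ is a normal $p$-subgroup of $L$,
Lemma~\ref{lem:classes}(c) gives $L\in\mathcal C_\sigma$. By \eqref{eq:Br},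
$\phi_{L/H}(\operatorname{Br}_Hu)=\phi_L(u)=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
We induct on the length of $\sigma$, for all pairs $(G,N)$ at once. Length $0$
is Lemma~\ref{lem:cyclic}. Let $\sigma=(p,\sigma')$ and assume the proposition
for $\sigma'$.

\medskip\noindent
\emph{Claim.} If $A\trianglelefteq G$ and $G/A\in\mathcal C_{\sigma'}$, then
$\lambda^{p'}_{G,A}$ vanishes on $K_\sigma(G)$.

\medskip
We prove the claim by induction on $|G|$, solving Lemma~\ref{lem:sort}(b) for
the term $H=1$ as in Example~\ref{ex:S3V}. Let $u\in K_\sigma(G)$. Then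
\[
\lambda^{p'}_{G,A}(u)=\lambda_{G,A}(u)-\sum_{H\in\mathcal P,\ H\ne1}\tau_H(u).
\]
Since $\mathcal C_{\sigma'}\subseteq\mathcal C_\sigma$ by
Lemma~\ref{lem:classes}(b), we have $u\in K_{\sigma'}(G)$, and the proposition
for $\sigma'$ gives $\lambda_{G,A}(u)=0$. Let $H\in\mathcal P$. The quotient of
$N_G(H)/H$ by $N_A(H)/H$ is isomorphic to $G/A\in\mathcal C_{\sigma'}$ by
Lemma~\ref{lem:sort}(a), and $\operatorname{Br}_Hu\in K_\sigma(N_G(H)/H)$ by
Lemma~\ref{lem:Br}. So $\tau_H(u)$ is an instance of the claim for the group
$N_G(H)/H$. For $H\ne1$ this group has smaller order than $G$, and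
$\tau_H(u)=0$ by induction. The claim follows.

Now let $G/N\in\mathcal C_\sigma$ and $u\in K_\sigma(G)$. Choose a normal
$p$-subgroup $A/N$ of $G/N$ with $G/A\in\mathcal C_{\sigma'}$. As just seen,
$\tau_H(u)$ is an instance of the claim for every $H\in\mathcal P$, including
$H=1$, so all $\tau_H(u)$ vanish. Lemma~\ref{lem:sort}(c) gives
$\lambda_{G,N}(u)=0$.
\end{proof}

The hypothesis on $G/N$ is used twice: it provides the subgroup $A$ at each
step, and it makes the last quotient cyclic. The pairs
$(N_G(H)/H,\,N_A(H)/H)$ that arise all have the same quotient $G/A$, and the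
structure of $N$ never enters. Theorems~\ref{thm:solv} and~\ref{thm:sigma} are
now proved.

\section{Subfunctors of the Burnside functor}\label{sec:biset}

An \emph{$(H,G)$-biset} is a finite set $U$ with commuting actions of $H$ on the
left and $G$ on the right. It defines a linear map
$\mathbb QB(G)\to\mathbb QB(H)$, induced by $\Omega\mapsto U\times_G\Omega$, the
set of $G$-orbits on $U\times\Omega$ under $g(y,x)=(yg^{-1},gx)$. A disjoint
union of bisets gives the sum of the maps, and the composition $U'\times_HU$
gives the composite map. A \emph{biset subfunctor} of $\mathbb QB$ is a family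
of subspaces $K(G)\subseteq\mathbb QB(G)$, one for each group, that is preserved
by all these maps. By a result of Bouc, every transitive biset is isomorphic to
a composition of an induction, an inflation, an isomorphism, a deflation and a
restriction. So it suffices to check stability under these five operations.
Here induction from $H\le G$ is $\Omega\mapsto G\times_H\Omega$, and inflation
regards a $G/N$-set as a $G$-set.

\begin{proof}[Proof of Theorem~\ref{thm:functor}]
An element $u\in\mathbb QB(G)$ restricts to zero on $L$ if and only if
$\phi_S(u)=0$ for all $S\le L$. Since $\mathcal C_\sigma$ is closed under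
subgroups, the kernel of restriction to the subgroups in $\mathcal C_\sigma$ is
$K_\sigma(G)$. We check the five operations.

\emph{Isomorphism and restriction.} The class $\mathcal C_\sigma$ is closed
under isomorphism, and $\phi_L(\operatorname{Res}^G_Ju)=\phi_L(u)$ for $L\le J$.

\emph{Induction.} The $G$-set $G\times_H\Omega$ maps onto $G/H$, and the fiber
over $gH$ is $\{[g,x]:x\in\Omega\}$. A point $[g,x]$ fixed by $L$ lies over a
point $gH$ fixed by $L$, which means $g^{-1}Lg\le H$, and then
$l[g,x]=[g,g^{-1}lgx]$ for $l\in L$. Hence
$\phi_L(\operatorname{Ind}_H^Gu)=\sum_{gH\in(G/H)^L}\phi_{g^{-1}Lg}(u)$, and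
each $g^{-1}Lg$ is isomorphic to $L$.

\emph{Inflation.} $\phi_L(\operatorname{Inf}_{G/N}^Gu)=\phi_{LN/N}(u)$, and
$LN/N$ is a quotient of $L$.

\emph{Deflation.} Let $u\in K_\sigma(G)$ and $J/N\in\mathcal C_\sigma$. Then
$\operatorname{Res}^G_Ju\in K_\sigma(J)$, so \eqref{eq:defmark} and
Proposition~\ref{prop:main} give
$\phi_{J/N}(\operatorname{Def}^G_{G/N}u)=0$.

By Lemma~\ref{lem:classes}(d), the kernel of restriction to the solvable
subgroups is $\bigcap_\sigma K_\sigma(G)$, and an intersection of subfunctors is
a subfunctor.
\end{proof}

\section{Formations detected by $\beta$}\label{sec:form}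

Both conditions in Theorem~\ref{thm:form} are visible in
Example~\ref{ex:small}. Abelian groups form a formation that is not saturated,
and $\beta(Q_8)$ is abelian. The $p$-groups form a formation that misses $C_q$
for $q\ne p$, and $\beta(C_q)=1$ is a $p$-group. The proof of necessity repeats
these two observations in general. For sufficiency, Theorem~\ref{thm:solv}
reduces us to solvable $G$, where the kernel of $G\to\beta(G)$ can be removed
one abelian chief factor at a time. We need to know what $m_{G,N}\ne0$ says
about the action on such a factor.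

For a group $Q$, let $O_{p'}(Q)$ be the largest normal subgroup of order prime
to $p$, and define $O_{p'p}(Q)$ by
$O_{p'p}(Q)/O_{p'}(Q)=O_p(Q/O_{p'}(Q))$. We use the Schur--Zassenhaus theorem:
an abelian normal subgroup whose order is prime to its index has a complement,
and all its complements are conjugate. The next lemma generalizes the
computation $m_{S_3,C_3}=0$.

\begin{lemma}\label{lem:central}
Let $N$ be a minimal normal subgroup of $G$ that is an elementary abelian
$p$-group, and let $Q=G/N$ act on $N$ by conjugation. If $m_{G,N}\ne0$, then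
$O_{p'p}(Q)$ centralizes $N$.
\end{lemma}

\begin{proof}
Let $K=O_{p'}(Q)$, with preimage $\widetilde K\trianglelefteq G$. Suppose that
$K$ does not centralize $N$. Then $C_N(K)$ is a proper subgroup of $N$ that is
normal in $G$, so $C_N(K)=1$. We show that $N$ has exactly $|N|$ complements in
$G$; then $m_{G,N}=0$ by Lemma~\ref{lem:values}(c), a contradiction.

Let $\mathcal R$ be the set of complements of $N$ in $\widetilde K$. It is
nonempty, and $\widetilde K$ permutes it transitively. Let $R\in\mathcal R$. If
$n\in N$ normalizes $R$, then $[n,r]\in N\cap R=1$ for all $r\in R$, so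
$n\in C_N(R)=C_N(K)=1$. Thus $N\cap N_G(R)=1$. By Dedekind's law
$N_{\widetilde K}(R)=R\,(N\cap N_G(R))=R$, so
$|\mathcal R|=|\widetilde K:R|=|N|$. The group $G$ acts on $\mathcal R$ by
conjugation, and $\widetilde K=NR$ is transitive, so
$G=\widetilde K\,N_G(R)=N\,N_G(R)$. Hence $N_G(R)$ is a complement of $N$ in
$G$, and $R\mapsto N_G(R)$ is injective because $N_G(R)\cap\widetilde K=R$. It
is also onto the set of complements: if $X$ is a complement of $N$ in $G$, then
$R=X\cap\widetilde K$ lies in $\mathcal R$ by Dedekind's law and is normal in
$X$, so $X\le N_G(R)$, with equality by orders.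

So $K$ centralizes $N$, and $N$ is an irreducible $\mathbb F_p[Q/K]$-module. The
normal $p$-subgroup $O_{p'p}(Q)/K$ of $Q/K$ has nonzero fixed points on $N$, and
they form a submodule, which must be $N$.
\end{proof}

A \emph{chief factor} of $G$ is a quotient $U/V$ with $V\trianglelefteq G$ and
$U/V$ a minimal normal subgroup of $G/V$; it is a \emph{$p$-chief factor} if it
is a $p$-group. In a solvable group every chief factor is an elementary abelian
$p$-group for some $p$. Given formations $f(p)$, possibly empty, one for each
prime $p$, let $\mathfrak F_f$ be the class of solvable groups $G$ such that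
$G/C_G(U/V)\in f(p)$ for every prime $p$ and every $p$-chief factor $U/V$. By
the Jordan--H\"older theorem for groups with operators, it suffices to check the
factors of one chief series. For $M\trianglelefteq G$ the chief factors of $G/M$
are the chief factors $U/V$ of $G$ with $M\le V$, and $G$ and $G/M$ induce the
same group of automorphisms on them; so $\mathfrak F_f$ is closed under
quotients. We use two facts from the book of Doerk and Hawkes \cite{DH}.
\begin{enumerate}
\item[(F1)] (Gasch\"utz--Lubeseder, \cite[IV.4.6]{DH}.) Every saturated
formation of solvable groups is of the form $\mathfrak F_f$.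
\item[(F2)] (\cite[A.13.8]{DH}.) If $Q$ is solvable and $p$ divides $|Q|$, then
$O_{p'p}(Q)$ is the intersection of the centralizers in $Q$ of the $p$-chief
factors of $Q$.
\end{enumerate}

\begin{proposition}\label{prop:local}
Suppose that $1\in f(p)$ for every prime $p$. If $m_{G,M}\ne0$ and
$G/M\in\mathfrak F_f$, then $G\in\mathfrak F_f$. Hence $G\in\mathfrak F_f$ if
and only if $\beta(G)\in\mathfrak F_f$.
\end{proposition}

\begin{proof}
We induct on $|G|$. Since $G/M$ is solvable, $G$ is solvable by
Theorem~\ref{thm:solv}. If $M=1$ there is nothing to prove. Otherwise let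
$N\le M$ be a minimal normal subgroup of $G$, an elementary abelian $p$-group,
and put $Q=G/N$. By Lemma~\ref{lem:def}(c), both $m_{G,N}$ and $m_{Q,M/N}$ are
nonzero, so $Q\in\mathfrak F_f$ by induction. In a chief series of $G$ through
$N$, the factors above $N$ satisfy the condition defining $\mathfrak F_f$
because $Q\in\mathfrak F_f$. It remains to show that
$G/C_G(N)\cong Q/C_Q(N)$ lies in $f(p)$.

By Lemma~\ref{lem:central}, $Q/C_Q(N)$ is a quotient of $Q/O_{p'p}(Q)$, so it is
enough to show $Q/O_{p'p}(Q)\in f(p)$. If $p\nmid|Q|$, this group is trivial and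
lies in $f(p)$ by hypothesis. If $p$ divides $|Q|$, then by (F2) $O_{p'p}(Q)$ is
the intersection of finitely many normal subgroups $C_Q(U/V)$ with
$Q/C_Q(U/V)\in f(p)$, and $Q/O_{p'p}(Q)\in f(p)$ because $f(p)$ is a formation.

For the last statement take $M$ with $G/M\cong\beta(G)$ and $m_{G,M}\ne0$, and
use that $\mathfrak F_f$ is closed under quotients.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:form}]
\emph{Necessity.} Assume the equivalence for all $G$. Since $\mathfrak F$ is
nonempty and closed under quotients, $1\in\mathfrak F$. As $\beta(C_p)=1$, we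
get $C_p\in\mathfrak F$. Let $G/\Phi(G)\in\mathfrak F$. By
Lemma~\ref{lem:values}(b), $m_{G,\Phi(G)}\ne0$, so there is an $N\ge\Phi(G)$
that is maximal among the normal subgroups with $m_{G,N}\ne0$. Then
$\beta(G)\cong G/N$ is a quotient of $G/\Phi(G)$, so $\beta(G)\in\mathfrak F$
and therefore $G\in\mathfrak F$.

\emph{Sufficiency.} Let $\mathfrak F$ be saturated and contain every $C_p$. By
(F1), $\mathfrak F=\mathfrak F_f$ for some $f$. The group $C_p$ centralizes its
only chief factor, so $C_p\in\mathfrak F_f$ gives $1\in f(p)$.
Proposition~\ref{prop:local} applies.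
\end{proof}

We end with four families. A solvable group is \emph{supersolvable} if all its
chief factors have prime order. A group has \emph{Fitting length at most $n$} if
it has a series $1=N_0\le N_1\le\dots\le N_n=G$ of normal subgroups with
nilpotent factors. A solvable group has \emph{$p$-length at most $n$} if it has
a series $1\le K_0\le P_1\le K_1\le\dots\le P_n\le K_n=G$ of normal subgroups
in which $K_0$ and the $K_i/P_i$ are $p'$-groups and the $P_i/K_{i-1}$ are
$p$-groups.

\begin{corollary}\label{cor:examples}
For each of the following properties, $G$ has the property if and only if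
$\beta(G)$ does: nilpotent; supersolvable; solvable of Fitting length at most
$n$, for $n\ge1$; solvable of $p$-length at most $n$, for a prime $p$ and
$n\ge1$.
\end{corollary}

\begin{proof}
These classes are saturated formations of solvable groups containing all groups
of prime order, so the corollary is a case of Theorem~\ref{thm:form}. To make it
checkable in place, we write each class as $\mathfrak F_f$ with $1\in f(q)$ for
all primes $q$ and apply Proposition~\ref{prop:local}. Each $f(q)$ below is
closed under quotients, subgroups and direct products, hence is a formation,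
because $G/(M\cap N)$ embeds in $G/M\times G/N$.

\emph{Supersolvable.} Let $f(q)$ be the class of abelian groups of exponent
dividing $q-1$. A chief factor of order $q$ has automorphism group $C_{q-1}$.
Conversely, commuting operators $s$ with $s^{q-1}=1$ on an $\mathbb F_q$-vector
space are simultaneously diagonalizable, so a $q$-chief factor on which $G$
induces a group in $f(q)$ has dimension $1$.

\emph{Fitting length at most $n$}; the case $n=1$ is nilpotency. Let $f(q)$ be
the class of groups of Fitting length at most $n-1$, for all $q$. Let $G\neq1$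
be solvable, $F$ its largest nilpotent normal subgroup, and $D$ the intersection
of the centralizers of all chief factors. Since $F=O_{q'}(F)\times O_q(F)$ lies
in $O_{q'q}(G)$ for all $q$, (F2) gives $F\le D$. Intersecting a chief series
with $D$ gives a central series of $D$, so $D\le F$. Now $G$ has Fitting length
at most $n$ if and only if $G/F$ has Fitting length at most $n-1$, because
$N_1\le F$ in any series as above. As $F=D$, this holds if and only if every
$G/C_G(U/V)$ has Fitting length at most $n-1$.

\emph{$p$-length at most $n$.} Let $f(p)$ be the class of solvable groups of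
$p$-length at most $n-1$, and let $f(q)$ be the class of all solvable groups for
$q\ne p$. Solvable $p'$-groups lie in both classes to be compared. Let $G$ be
solvable with $p$ dividing $|G|$. In any series as above $P_1\le O_{p'p}(G)$, so
$G$ has $p$-length at most $n$ if and only if $G/O_{p'p}(G)\in f(p)$. By (F2)
this holds if and only if $G/C_G(U/V)\in f(p)$ for every $p$-chief factor $U/V$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{DH}
Doerk and Hawkes, \emph{Finite Soluble Groups}.

\bibitem{XZ}
Xingzhong Xu and Jiping Zhang, \emph{Bouc's conjecture on $B$-groups},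
arXiv:1701.05985 (2017).

\end{thebibliography}
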